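# Coarse tangent fields for disjoint balls in the plane

## Curves, line fields and the alignment number

Throughout, balls may be open or closed. The center and radius of a ball $B$ are $c_B$ and $r_B>0$, and for $A\ge 1$ the ball $AB$ has the same center and radius $Ar_B$. Two disjoint balls satisfy $|c_B-c_{B'}|\ge r_B+r_{B'}$, and the distance between two balls is $\max\{0,|c_B-c_{B'}|-r_B-r_{B'}\}$. Write $\mathcal L_1$ for the set of lines through the origin of $\mathbb R^2$.

**Definition (rectifiable curve).** For a rectifiable curve $\Gamma$, the length $\ell(\Gamma)$ may be read as $\mathcal H^1(\Gamma)$ or as the length of a parametrization. We use only three things: $\Gamma$ is compact and connected; $\mathcal H^1(\Gamma)\le \ell(\Gamma)$; and there is a continuous surjection $\gamma:[0,1]\to\Gamma$ of length $\mathscr L\le 2\ell(\Gamma)$.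

The last point is trivial if $\ell$ is the length of a parametrization. If $\ell=\mathcal H^1$, it is the standard fact that a compact connected set of finite $\mathcal H^1$-measure is the image of a closed path of length at most $2\mathcal H^1$; see Alberti–Ottolini, *On the structure of continua with finite length and Gołąb's semicontinuity theorem*. For example, three unit segments with a common endpoint have $\mathcal H^1=3$, and the closed path that runs out and back along each of them has length $6$. Connectedness gives $\operatorname{diam}\Gamma\le\ell(\Gamma)$.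

**Definition (coarse line field).** A ($1$-dimensional) coarse line field on a collection $\mathcal F$ of balls in $\mathbb R^2$ is any map $\tau:\mathcal F\to\mathcal L_1$.

There is no regularity: one line is written on each ball. Constant maps are examples. If no center is at the origin, $\tau(B)=c_B^\perp$ is another example.

**Definition (alignment number).** For $B\in\mathcal F$ and a rectifiable curve $\Gamma$ such that $\Gamma\cap B$ has at least two points, set
$$\theta^\tau_\Gamma(B)=\sup_{x,y\in\Gamma\cap B}\frac{\operatorname{dist}(y-x,\tau(B))}{\operatorname{diam}(\Gamma\cap B)},$$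
and set $\theta^\tau_\Gamma(B)=0$ otherwise. The number $\theta^\tau_\Gamma(AB)$ is given by the same formula with $AB$ in place of $B$ and with $\tau(B)$ unchanged.

Since $\operatorname{dist}(y-x,\tau(B))\le|y-x|$, always $\theta\le 1$. Three examples:

* If $\Gamma\cap B$ is a nondegenerate segment of direction $v$, then $\theta^\tau_\Gamma(B)=|\sin\angle(v,\tau(B))|$.
* Let $\Gamma\cap B$ be the corner formed by the segments from $(0,0)$ to $(1,0)$ and from $(0,0)$ to $(0,1)$, of diameter $\sqrt2$. If $\tau(B)$ is horizontal, the largest vertical difference is $1$ and $\theta=1/\sqrt2$. If $\tau(B)$ is spanned by $(1,-1)$, the distance from $(1,0)$ to $\tau(B)$ is $1/\sqrt2$, the largest that occurs, and $\theta=\frac12$.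
* If $\Gamma$ is a long segment touching a closed disc $B$ at one point, then $\theta^\tau_\Gamma(B)=0$ by convention. But for $A>1$ the set $\Gamma\cap AB$ is a nondegenerate segment, and $\theta^\tau_\Gamma(AB)$ sees its direction.

**Definition (coarse $\epsilon$-tangent field).** Let $\epsilon>0$, $A\ge1$. The map $\tau$ is a coarse $\epsilon$-tangent field for $\mathcal F$ with inflation $A$ if there is a constant $C$ such that every rectifiable curve $\Gamma\subseteq\mathbb R^2$ satisfies
$$\sum_{\substack{B\in\mathcal F,\ \Gamma\cap B\ne\emptyset\\ \operatorname{diam}B\le\operatorname{diam}\Gamma,\ \theta^\tau_\Gamma(AB)>\epsilon}}\operatorname{diam}B\ \le\ C\,\ell(\Gamma).\tag{1}$$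

For example, if $\mathcal F$ is finite, every $\tau$ qualifies with $C=\#\mathcal F$, because each term is at most $\operatorname{diam}\Gamma\le\ell(\Gamma)$.

**Definition (coarse tangent field).** The map $\tau$ is a ($1$-dimensional) coarse tangent field for $\mathcal F$ with inflation $A$ if this one map is a coarse $\epsilon$-tangent field with inflation $A$ for every $\epsilon>0$. The constant $C=C(\epsilon)$ may depend on $\epsilon$.

On a finite family every $\tau$ is a coarse tangent field, with $C(\epsilon)=\#\mathcal F$. Since $\theta\le1$, only $\epsilon\in(0,1)$ matters. Also, if $\operatorname{diam}\Gamma=0$, the sum in (1) is empty, so we always assume $\operatorname{diam}\Gamma>0$.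

**Definition (hyperplane field).** In $\mathbb R^n$, $n\ge2$, a hyperplane field on $\mathcal F$ is a map $\tau(B)=\nu(B)^\perp$ with $|\nu(B)|=1$. The alignment number is given by the same formula, with $\operatorname{dist}(z,\tau(B))=|\nu(B)\cdot z|$.

For $n=2$ hyperplanes are lines, so this is exactly the notion above; for instance the horizontal field is $\nu(B)=(0,1)$. The proof costs nothing extra in $\mathbb R^n$, and most of it is written there.

**Definition ($\beta$-number).** For a dyadic cube $Q$ of side $\ell(Q)$ let $3Q$ be the closed concentric cube of side $3\ell(Q)$, and set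
$$\beta_\Gamma(Q)=\ell(Q)^{-1}\inf_{\text{lines }l}\ \sup_{x\in\Gamma\cap3Q}\operatorname{dist}(x,l).$$

It vanishes when $\Gamma\cap 3Q$ lies on a line. For $Q=[0,1]^2$ and $\Gamma$ the broken line through $(0,0),(1,h),(2,0)$ with $0<h\le1$, we get $\beta_\Gamma(Q)=h/2$: it is half the minimal width of this triangle, and that width is the altitude $h$ onto the longest side. The one deep tool that we quote is the traveling salesman theorem (P. Jones, Invent. Math. 102 (1990), for $n=2$; K. Okikiolu, J. London Math. Soc. 46 (1992), for all $n$): for connected $\Gamma\subset\mathbb R^n$,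
$$\sum_{Q\text{ dyadic}}\beta_\Gamma(Q)^2\,\ell(Q)\le C_n\mathcal H^1(\Gamma).\tag{2}$$

## The problem for disjoint balls, and three theorems

Draw pairwise disjoint balls in the unit square, possibly infinitely many and of all sizes. Write one direction on each ball, once and for all. Then an adversary draws a curve. Can the directions be chosen so that every curve follows the prescribed direction near all the balls it meets, except for balls whose diameters add up to at most a constant times its length?

**Problem** (Guy C. David, Sylvester Eriksson-Bique, Raanan Schul, "Coarse and pointwise tangent fields", arXiv:2508.04653 (2025))**.** Does every collection $\mathcal F$ of pairwise disjoint balls contained in $[0,1]^2$ admit, for some $A>1$, a coarse tangent field with inflation $A$? Here $A$, $\tau$ and $C(\epsilon)$ may depend on $\mathcal F$.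

The answer is yes, with constants that do not depend on $\mathcal F$.

**Theorem 1.** Let $\mathcal F$ be any collection of pairwise disjoint balls in $\mathbb R^2$. There is $\tau:\mathcal F\to\mathcal L_1$ which, for every $A>1$, is a coarse tangent field for $\mathcal F$ with inflation $A$, with constants $C=C(A,\epsilon)$ independent of $\mathcal F$.

**Theorem 2.** Let $\mathcal F$ be a collection of pairwise disjoint balls in $\mathbb R^n$, $n\ge2$, and $\epsilon\in(0,1)$. There is a hyperplane field $\tau_\epsilon$ on $\mathcal F$, depending only on $\mathcal F,\epsilon$, such that for every $A>1$ and every rectifiable $\Gamma$,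
$$\sum_{\Gamma\cap B\ne\emptyset,\ \operatorname{diam}B\le\operatorname{diam}\Gamma,\ \theta^{\tau_\epsilon}_\Gamma(AB)>\epsilon}\operatorname{diam}B\le C(n,A,\epsilon)\,\ell(\Gamma).$$

**Theorem 3.** (a) $A>1$ cannot be replaced by $A=1$: some disjoint family of discs in $[0,1]^2$ admits no coarse $\frac12$-tangent field with inflation $1$. (b) Disjointness cannot be dropped: for the discs inscribed in all dyadic subsquares of $[0,1]^2$ there is no coarse $\frac12$-tangent field for any $A\ge1$. (c) Hyperplanes cannot be replaced by lines when $n=3$: some disjoint family of balls in $[0,1]^3$ has no $1$-dimensional coarse $\frac12$-tangent field for any $A>1$.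

In (c) the definitions are those of the previous section, with lines through the origin of $\mathbb R^3$. Theorem 3 is not needed for Theorem 1.

## Comparable radii and Ford discs, by hand

**Comparable radii.** Suppose all radii in the disjoint family $\mathcal F$ lie in $[r_0,\Lambda r_0]$. Then every $\tau$ works, for every $A>1$. Let $\Gamma\cap B\neq\emptyset$ and $2r_B\le\operatorname{diam}\Gamma$. If $\Gamma\subset AB$, then $\mathcal H^1(\Gamma\cap AB)\ge\operatorname{diam}\Gamma\ge2r_B$. Otherwise the $1$-Lipschitz function $|x-c_B|$ takes on the connected set $\Gamma$ every value in $(r_B,Ar_B)$, so $\mathcal H^1(\Gamma\cap AB)\ge(A-1)r_B$. A point $x$ lies in at most $((A+1)\Lambda)^2$ of the $AB$, because the corresponding $B$ are disjoint, have area at least $\pi r_0^2$, and lie in the closed disc of center $x$ and radius $(A+1)\Lambda r_0$. Hence $\sum r_B\le((A+1)\Lambda)^2\min\{A-1,2\}^{-1}\ell(\Gamma)$. So a single scale is harmless, and any trouble comes from small balls crowding at many scales.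

**Ford discs.** For coprime $0<p<q$ let $D_{p/q}$ be the closed disc of center $(\frac pq,\frac1{4q^2})$ and radius $\frac1{4q^2}$. It touches the horizontal axis at $(\frac pq,0)$, and it lies in $[0,1]^2$ because $\frac1q\le\frac pq\le1-\frac1q$. These discs are disjoint. Indeed, the open Ford disc at $p/q$ has center $(\frac pq,\frac1{2q^2})$ and radius $\frac1{2q^2}$. For $p/q\ne p'/q'$ the squared distance of two such centers is at least
$$\frac1{q^2q'^2}+\Big(\frac1{2q^2}-\frac1{2q'^2}\Big)^2=\Big(\frac1{2q^2}+\frac1{2q'^2}\Big)^2,$$
so open Ford discs are pairwise disjoint, and they do not meet the axis. Since $D_{p/q}$ is contained in the open Ford disc together with the point $(\frac pq,0)$, the $D_{p/q}$ are disjoint. Finally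
$$\sum\operatorname{diam}D_{p/q}=\sum_{q\ge2}\frac{\varphi(q)}{2q^2}=\infty,$$
because a prime $q$ contributes $\frac{q-1}{2q^2}\ge\frac1{4q}$ and the sum of reciprocals of primes diverges.

Now take $\Gamma=[0,1]\times\{0\}$ and $A>1$. It touches every disc, and each $\Gamma\cap AD_{p/q}$ is a nondegenerate horizontal segment. So with the constant vertical field all the $\theta$'s equal $1$, and the sum in (1) is infinite while $\ell(\Gamma)=1$. Turning the family by a right angle makes the horizontal field fail in the same way. So a field fixed in advance cannot work: the arrangement of $\mathcal F$ must dictate it.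

## Tangency to a larger neighbor: which neighbor, and what a curve can do before reaching it

Suppose a small ball $B$ lies very close to a much larger ball $B_1$. A natural choice is to let $\tau(B)$ be tangent to $B_1$, that is, perpendicular to $c_B-c_{B_1}$. A curve that runs along $\partial B_1$ is then aligned. A straight curve that crosses $B$ transversally to $\tau(B)$ enters $B_1$, in one of its two directions, and stays there for a length comparable to $r_{B_1}$. That is affordable because $\mathcal F$ is disjoint: the lengths spent in different large balls do not overlap. Two things can go wrong.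

**Which neighbor? The largest one fails.** Let "close" mean $\operatorname{dist}(B,B_1)\le\delta r_{B_1}$ and "much larger" mean $r_{B_1}\ge Lr_B$, for some $\delta\in(0,1)$, $L\ge1$, and suppose that we always use the largest such $B_1$. Put $t=\min\{\delta,1/L\}$. Let $\mathcal F$ consist of the closed disc $B_1$ of center $(0,-1)$ and radius $1$, and a small turned Ford family: the closed discs of center $(\frac t{4q^2},\frac{tp}q)$ and radius $\frac t{4q^2}$, for coprime $0<p<q$. The small discs are disjoint. They lie in $\{y>0\}$, since $\frac{t}{q}>\frac t{4q^2}$, hence they are disjoint from $B_1$. Each contains $(0,\frac{tp}q)$, at distance less than $t\le\delta$ from $(0,0)\in B_1$, and $1/\frac{t}{4q^2}\ge\frac{16}t\ge L$. So the rule assigns $B_1$ to every small disc $B$. The vector $c_B-c_{B_1}=(\frac t{4q^2},1+\frac{tp}q)$ has slope at least $16$, so its unit vector $\nu(B)$ has vertical component above $0.99$. Let $\Gamma=\{0\}\times[0,t]$. It touches every small disc; $\operatorname{diam}B\le\frac t8\le\operatorname{diam}\Gamma$; and for $A>1$ the set $\Gamma\cap AB$ is a vertical segment, so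 $\theta_\Gamma^\tau(AB)>0.99$. The sum in (1) is infinite.

What broke is this: $B_1$ can pay only an amount comparable to $r_{B_1}$, but the small discs assigned to it had infinite total diameter. They were crowded near each other, and their mutual arrangement, which should have decided the direction, was ignored. The cure is to use the smallest close and much larger ball. Then two balls assigned to the same $B_1$ and of very different sizes cannot be close to each other, since the smaller would have preferred the larger to $B_1$. This separation bounds the total radius of the balls that are assigned to $B_1$ and met by one almost straight curve.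

**The curve may turn first.** The ratio $r_{B_1}/r_B$ is not bounded, and a curve that crosses $B$ transversally may turn away before it reaches $B_1$. The traveling salesman theorem lets us discard balls where $\Gamma$ is not nearly straight at the scale of $B$, but this does not control the turning between the scales $r_B$ and $r_{B_1}$. For $0<\eta<1$ consider the curve consisting of the origin and the points
$$\rho\,(\cos(\eta\log\rho),\sin(\eta\log\rho)),\qquad 0<\rho\le1,$$
of length $\sqrt{1+\eta^2}$. For $r\le1$, a point of it with $\rho\le r$ has distance $\rho\,|\sin(\eta\log\frac r\rho)|\le\eta\,\rho\log\frac r\rho\le\eta r/e$ from the line through the origin at angle $\eta\log r$. So around the origin the curve is flat at every scale, with error $\eta r/e$. Nevertheless its direction at scale $r$ and its direction at scale $re^{-\pi/(2\eta)}$ are perpendicular. No single scale detects this turn.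

So we compare directions over long ranges of scales. We cut a parametrization of $\Gamma$ into a tree of arcs and group the arcs into families. In each family the direction stays close to that of the top arc, and the relevant points of the family lie on a Lipschitz graph of small slope. A new family is started only when the direction has drifted too far, which costs excess length, or after an arc that is not straight, which also costs length. The total diameter of the tops is therefore at most $C\ell(\Gamma)$. On one graph a curve cannot turn away from $B_1$, and the argument for a straight curve works. We now carry this out: first flatness, then the field, the argument on one graph, the decomposition, and the assembly.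

## Flat balls and the direction of $\Gamma$ in $AB$

Fix $A>1$ and put $\alpha=\min\{A-1,2\}$. Say that $B$ is *$\eta$-flat* for $\Gamma$ if some line is within distance $\eta r_B$ of every point of $\Gamma\cap AB$. For example, if $\Gamma$ is a segment, every $B$ is $\eta$-flat for every $\eta>0$.

**Lemma 1.** If $\mathcal F$ is a disjoint family of balls in $\mathbb R^n$ and $\eta>0$, then
$$\sum_{\Gamma\cap B\ne\emptyset,\ B\text{ not }\eta\text{-flat}}r_B\le C_nA^{n+1}\eta^{-2}\,\ell(\Gamma).\tag{3}$$

*Proof.* We convert non-flat balls into dyadic cubes with large $\beta$. Let $Q_B\ni c_B$ be a dyadic cube with side in $[Ar_B,2Ar_B)$. Every point of $AB$ is within $Ar_B\le\ell(Q_B)$ of $c_B\in Q_B$, so $AB\subset3Q_B$. If $B$ is not $\eta$-flat, every line misses some point of $\Gamma\cap AB$ by more than $\eta r_B$, hence $\beta_\Gamma(Q_B)\ge\eta r_B/\ell(Q_B)\ge\eta/(2A)$. A given $Q$ is used only by disjoint balls contained in $3Q$ with radius larger than $\ell(Q)/(2A)$. Comparing volumes, there are at most $C_nA^n$ of them, and each has $r_B\le\ell(Q)/A$. So the sum in (3) is at most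
$$C_nA^{n-1}\sum_{\beta_\Gamma(Q)\ge\eta/(2A)}\ell(Q)\le C_nA^{n-1}\frac{4A^2}{\eta^2}\sum_Q\beta_\Gamma(Q)^2\ell(Q),$$
and (2) with $\mathcal H^1(\Gamma)\le\ell(\Gamma)$ finishes the proof. $\square$

**Lemma 2.** Let $\Gamma\cap B\neq\emptyset$ and $\operatorname{diam}B\le\operatorname{diam}\Gamma$. Then $D_B:=\operatorname{diam}(\Gamma\cap AB)\ge\alpha r_B$. If moreover $B$ is $\eta$-flat and $v$ is a unit vector in the direction of the line, then any two points $x,y\in\Gamma\cap AB$ have $y-x=\lambda v+e$ with $e\perp v$, $|e|\le2\eta r_B$, and for every field $\tau=\nu^\perp$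
$$|\nu(B)\cdot v|-\tfrac{4\eta}\alpha\ \le\ \theta^\tau_\Gamma(AB)\ \le\ |\nu(B)\cdot v|+\tfrac{2\eta}\alpha.\tag{4}$$

*Proof.* If $\Gamma\subset AB$, then $D_B=\operatorname{diam}\Gamma\ge2r_B$. Otherwise, by connectedness, $|x-c_B|$ takes on $\Gamma$ every value in $(r_B,Ar_B)$, so $D_B\ge(A-1)r_B$. In particular $D_B>0$, so $\theta$ is given by the supremum.

Both $x$ and $y$ are within $\eta r_B$ of the line, so the components orthogonal to $v$ differ by at most $2\eta r_B\le\frac{2\eta}\alpha D_B$. This is the bound on $e$. Since $|\lambda|\le|y-x|\le D_B$, we get $|\nu(B)\cdot(y-x)|\le D_B|\nu(B)\cdot v|+\frac{2\eta}\alpha D_B$, the right half of (4). For the left half let $|y-x|\to D_B$ and use $|\lambda|\ge|y-x|-2\eta r_B$: then $|\nu(B)\cdot(y-x)|\ge|\lambda||\nu(B)\cdot v|-|e|\ge|y-x||\nu(B)\cdot v|-4\eta r_B$. Divide by $D_B$. $\square$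

So for flat balls, $\theta^\tau_\Gamma(AB)$ is essentially the sine of the angle between the direction $v$ of the curve and $\tau(B)$.

## The field $\tau_\epsilon$: tangency to the smallest close and much larger ball

Let $\mathcal F$ be a disjoint family in $\mathbb R^n$, fix $\epsilon\in(0,1)$ and put
$$s=\epsilon/4,\qquad\delta=s^2/128,\qquad L=3/\delta.$$
For $B\in\mathcal F$ let
$$P(B)=\{B_1\in\mathcal F:\ r_{B_1}\ge Lr_B,\ \operatorname{dist}(B,B_1)\le\delta r_{B_1}\}.$$

If $P(B)\ne\emptyset$, let $\pi(B)\in P(B)$ have minimal radius. A minimum exists: for each $R$, the members of $P(B)$ of radius at most $R$ are disjoint, have radius at least $Lr_B$, and lie in the closed ball of center $c_B$ and radius $r_B+\delta R+2R$. So there are only finitely many, and we apply this with $R$ the radius of some member. Set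
$$\nu(B)=\frac{c_B-c_{\pi(B)}}{|c_B-c_{\pi(B)}|},\qquad\text{where }|c_B-c_{\pi(B)}|\ge r_{\pi(B)}\text{ by disjointness.}$$
If $P(B)=\emptyset$, choose the unit vector $\nu(B)$ arbitrarily. Let $\tau_\epsilon(B)=\nu(B)^\perp$. This depends only on $\mathcal F$ and $\epsilon$, not on $A$.

The minimal choice has the following consequence, which is immediate from the definition.

**Property (S).** If $B,B''\in\mathcal F$, $r_{B''}\le r_B/L$ and $\operatorname{dist}(B,B'')\le\delta r_B$, then $B\in P(B'')$. Hence $P(B'')\neq\emptyset$ and $r_{\pi(B'')}\le r_B$.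

## Balls met transversally by one graph of small slope

**Lemma 3.** Let $|u|=1$, let $f:\mathbb R\to u^\perp$ be $\kappa$-Lipschitz with $\kappa\le\epsilon/64$, let $g(x)=xu+f(x)$, and let $T\subset\mathbb R$ be an interval of length $D>0$. Let $\mathcal H\subset\mathcal F$ be such that each $B\in\mathcal H$ has $r_B\le D$, there is $x_B\in T$ with $\operatorname{dist}(g(x_B),B)\le\frac\delta{16}r_B$, and either $P(B)=\emptyset$ or $|u\cdot\nu(B)|\ge s$. Then $\sum_{B\in\mathcal H}r_B\le C(n,\epsilon)D$.

Write $q_B=g(x_B)$. Then $|q_B-c_B|\le(1+\frac\delta{16})r_B\le2r_B$. Note $\kappa\le\frac1{64}$ and $\kappa\le\frac s{16}$.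

**Step 1: balls whose chosen neighbor is large, or absent, pack along the graph.** This step makes the separation coming from Property (S) quantitative. The claim is: *let $\mathcal S\subset\mathcal H$ and $R>0$ be such that every $B\in\mathcal S$ has $r_B\le R$ and either $P(B)=\emptyset$ or $r_{\pi(B)}>R$, and let all $x_B$ ($B\in\mathcal S$) lie in an interval $T'$. Then $\sum_{\mathcal S}r_B\le C_3(|T'|+R)$ with $C_3=C_3(n,\epsilon)$.*

Let $K_B=(x_B-\frac{\delta r_B}8,x_B+\frac{\delta r_B}8)$. Take $B,B''\in\mathcal S$ with $r_{B''}\le r_B/L$. Then $\operatorname{dist}(B,B'')>\delta r_B$; otherwise (S) gives $P(B'')\ne\emptyset$ and $r_{\pi(B'')}\le r_B\le R$, contrary to the assumption on $\mathcal S$. Hence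
$$|q_B-q_{B''}|\ge\delta r_B-\tfrac\delta{16}(r_B+r_{B''})\ge\tfrac78\delta r_B.$$
Since $|q_B-q_{B''}|\le\sqrt{1+\kappa^2}\,|x_B-x_{B''}|$ and $\kappa\le\frac1{64}$, we get $|x_B-x_{B''}|\ge\frac12\delta r_B$. The half-lengths of $K_B$ and $K_{B''}$ add up to at most $\frac14\delta r_B$, so $K_B\cap K_{B''}=\emptyset$.

Therefore, for a fixed $x$, the balls $B\in\mathcal S$ with $x\in K_B$ have radii pairwise within a factor $L$. Let $r_0$ be one of these radii. All these balls are disjoint, have radius greater than $r_0/L$ and less than $Lr_0$, and lie in the ball of center $g(x)$ and radius $4Lr_0$, because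
$$|g(x)-c_B|+r_B\le|g(x)-q_B|+|q_B-c_B|+r_B\le\tfrac{\delta r_B}4+2r_B+r_B\le4r_B\le4Lr_0.$$
Comparing volumes, there are at most $N_0=(4L^2)^n$ of them. So the $K_B$ cover each point at most $N_0$ times, and they lie in the interval $T'$ enlarged by $\frac{\delta R}8$ on each side:
$$\sum_{\mathcal S}\tfrac{\delta r_B}4=\sum_{\mathcal S}|K_B|\le N_0\big(|T'|+\tfrac{\delta R}4\big).$$
The claim holds with $C_3=4N_0/\delta$.

**Step 2: balls with $P(B)=\emptyset$ or $r_{\pi(B)}>D$.** The claim with $R=D$ and $T'=T$ bounds the sum of their radii by $2C_3D$.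

**Step 3: balls assigned to one $B_1$ have total radius at most $5C_3r_{B_1}$.** The remaining balls have $P(B)\ne\emptyset$ and $r_{\pi(B)}\le D$. Fix $B_1$, write $r_1=r_{B_1}$, $c_1=c_{B_1}$, and let $\mathcal H(B_1)$ be the set of remaining balls with $\pi(B)=B_1$; suppose it is nonempty. For $B\in\mathcal H(B_1)$ we have $r_B\le r_1/L$, and $w:=q_B-c_1$ satisfies
$$|w|\le|c_B-c_1|+2r_B\le(r_1+r_B+\delta r_1)+2r_B\le r_1\big(1+\delta+\tfrac3L\big)=r_1(1+2\delta).\tag{5}$$
As $x_B=q_B\cdot u$, all these $x_B$ lie within $(1+2\delta)r_1$ of $c_1\cdot u$, that is, in an interval of length $2(1+2\delta)r_1\le4r_1$. Since $r_1/L<r_1=r_{\pi(B)}$, the claim with $R=r_1/L$ applies and gives $\sum_{\mathcal H(B_1)}r_B\le C_3(4r_1+r_1/L)\le5C_3r_1$.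

**Step 4: the graph enters $B_1$ for a length comparable to $r_1$.** This is where transversality is used. Pick one $B\in\mathcal H(B_1)$ and $\sigma=\pm1$ with $\sigma u\cdot\nu(B)\le-s$: moving in the direction $\sigma u$ goes toward $c_1$. Since $c_B-c_1=|c_B-c_1|\nu(B)$, $|c_B-c_1|\ge r_1$ and $\frac2L=\frac{s^2}{192}\le\frac s2$,
$$w\cdot\sigma u\le-s|c_B-c_1|+2r_B\le-sr_1+\tfrac{2r_1}L\le-\tfrac s2r_1.$$
Let $\lambda\in[\frac s4,\frac s2]$. The function $\lambda^2-s\lambda$ decreases on this interval, so $\lambda^2-s\lambda\le-\frac{3s^2}{16}$. Also $(1+2\delta)^2\le1+8\delta$ and $8\delta=\frac{s^2}{16}$. With (5),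
$$|w+\lambda r_1\sigma u|^2\le r_1^2\big[(1+2\delta)^2-s\lambda+\lambda^2\big]\le r_1^2\big[1+\tfrac{s^2}{16}-\tfrac{3s^2}{16}\big]=r_1^2\big[1-\tfrac{s^2}8\big],$$
hence $|w+\lambda r_1\sigma u|\le r_1(1-\frac{s^2}{16})$. Now
$$g(x_B+\sigma\lambda r_1)-c_1=w+\lambda r_1\sigma u+\big(f(x_B+\sigma\lambda r_1)-f(x_B)\big),$$
and the last bracket has norm at most $\kappa\frac s2r_1\le\frac{s^2}{32}r_1$. So $|g(x_B+\sigma\lambda r_1)-c_1|<r_1$. In other words,
$$g(x)\in B_1\quad\text{for all }x\in J_{B_1}:=\{x_B+\sigma\lambda r_1:\ \lambda\in[\tfrac s4,\tfrac s2]\}.$$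

**Step 5: disjointness bounds the sum over all $B_1$.** Since $\mathcal F$ is disjoint, a point $g(x)$ lies in at most one $B_1$, so the intervals $J_{B_1}$ are disjoint for distinct $B_1$. They have length $\frac s4r_1$ and, since $r_1\le D$ and $s\le\frac14$, lie within $\frac s2D\le\frac D8$ of $T$. Hence $\frac s4\sum_{B_1}r_{B_1}\le\frac54D\le2D$, so $\sum_{B_1}r_{B_1}\le8D/s$. By Step 3 the remaining balls contribute at most $5C_3\cdot8D/s$. Together with Step 2 this proves Lemma 3. $\square$

## A tree of arcs, and arcs that are almost straight

Let $\gamma:[0,1]\to\Gamma$ be the parametrization of length $\mathscr L\le2\ell(\Gamma)$, $\operatorname{diam}\Gamma>0$, and $\rho_k=4^{-k}\operatorname{diam}\Gamma$.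

**Step 1: nested partitions adapted to $\gamma$.** We cut $[0,1]$ into arcs whose images have diameter comparable to $\rho_k$. Let $\mathcal P_0=\{[0,1]\}$. Inductively, each $I\in\mathcal P_k$ satisfies
$$\rho_k\le\operatorname{diam}\gamma(I)\le4\rho_k.$$
Given $I=[a,b]\in\mathcal P_k$, put $t_0=a$ and let $t_{i+1}$ be the first $t\in(t_i,b]$ with $|\gamma(t)-\gamma(t_i)|=\rho_{k+1}$, as long as it exists. Each step uses length at least $\rho_{k+1}$, so this stops at some $t_N$, and then $|\gamma-\gamma(t_N)|<\rho_{k+1}$ on $[t_N,b]$.

We have $N\ge2$. Indeed, some point of $\gamma(I)$ has distance at least $\rho_k/2=2\rho_{k+1}$ from $\gamma(a)$, since otherwise, by compactness, $\operatorname{diam}\gamma(I)<\rho_k$. If $N\le1$, all points of $\gamma(I)$ would be at distance less than $2\rho_{k+1}$ from $\gamma(a)$.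

The *children* of $I$ are the $N\ge2$ arcs $[t_{i-1},t_i]$ for $1\le i<N$, and $[t_{N-1},b]$. The image of a child with left endpoint $t_{i-1}$ lies in the closed ball of center $\gamma(t_{i-1})$ and radius $2\rho_{k+1}$, and contains $\gamma(t_{i-1})$ and $\gamma(t_i)$, at distance $\rho_{k+1}$. So its diameter is in $[\rho_{k+1},4\rho_{k+1}]$ and the induction continues. Let $\mathcal P_{k+1}$ be the set of all children; it is finite.

For membership of parameters, arcs are half-open $[a,b)$, the last one of each level also containing $1$; for images and endpoints they are closed. Because $N\ge2$ always, arcs of different levels are different. Two arcs are nested or disjoint as half-open arcs, and "smallest arc with a given property" among arcs containing a common parameter is unambiguous. Write $I=[a_I,b_I]$ and $\Delta_I=\gamma(b_I)-\gamma(a_I)$.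

**Step 2: excess length.** This quantity pays for everything later. For $m\ge1$ and $I\in\mathcal P_k$ let
$$e_m(I)=\sum_{J\in\mathcal P_{k+m},\,J\subset I}|\Delta_J|-|\Delta_I|\ \ge0,$$
nondecreasing in $m$, by the triangle inequality. The sums $S_k=\sum_{I\in\mathcal P_k}|\Delta_I|$ are nondecreasing in $k$ and at most $\mathscr L$. Telescoping gives
$$\sum_k\sum_{I\in\mathcal P_k}e_m(I)=\sum_k(S_{k+m}-S_k)\le m\mathscr L.\tag{6}$$
The excess also controls the number of children. All children but the last have $|\Delta_J|=\rho_{k+1}$, so $(N-1)\rho_{k+1}\le e_1(I)+|\Delta_I|\le e_m(I)+4\rho_k$. Hence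
$$\sum_{J\text{ child of }I}\operatorname{diam}\gamma(J)\le4\rho_{k+1}N\le17\rho_k+4e_m(I).\tag{7}$$

**Step 3: parameters; bad arcs are affordable.** Put
$$\eta_1=\frac\epsilon{512},\quad\zeta=\Big(\frac\epsilon{2048}\Big)^2,\quad\xi=\frac\zeta2,\quad m\text{ minimal with }16\cdot4^{-m}\le\frac\zeta2,\quad\kappa=2(4\sqrt\zeta+\eta_1)=\frac\epsilon{128}.$$
Call $I\in\mathcal P_k$ *good* if $e_m(I)\le\xi\rho_k$, otherwise *bad*. For example, if $\gamma$ has constant velocity along a segment, all excesses vanish and all arcs are good; if $\gamma(0)=\gamma(1)$, then $[0,1]$ is bad, because (8) below gives $|\Delta_I|\ge\rho_k/2$ for good $I$. By (6),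
$$\sum_{k\ge0}\ \sum_{\text{bad }I\in\mathcal P_k}\rho_k\le\frac{m\mathscr L}\xi.$$

**Step 4: good arcs are almost straight.** We show that $\gamma$ moves almost monotonically in one direction along a good arc. Let $I=[a,b]\in\mathcal P_k$ be good and $a\le t\le t'\le b$. Choose closed arcs $J,J'\in\mathcal P_{k+m}$ contained in $I$ with $t\in J$, $t'\in J'$, $a_J\le a_{J'}$ (for $t=b$ or $t'=b$ take the last arc of $\mathcal P_{k+m}$ in $I$). The parameters $a\le a_J\le a_{J'}\le b$ are among the division points of level $k+m$, so by the triangle inequality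
$$|\gamma(a_J)-\gamma(a)|+|\gamma(a_{J'})-\gamma(a_J)|+|\gamma(b)-\gamma(a_{J'})|\le|\Delta_I|+e_m(I).$$
Replacing $a_J,a_{J'}$ by $t,t'$ moves each of the two points by at most $4\rho_{k+m}$, and each point occurs in two terms. So
$$|\gamma(t)-\gamma(a)|+|\gamma(t')-\gamma(t)|+|\gamma(b)-\gamma(t')|\le|\Delta_I|+\xi\rho_k+16\rho_{k+m}\le|\Delta_I|+\zeta\rho_k.$$
Choosing $t,t'$ with $|\gamma(t')-\gamma(t)|=\operatorname{diam}\gamma(I)\ge\rho_k$ gives
$$|\Delta_I|\ge(1-\zeta)\rho_k\ge\rho_k/2\qquad(I\in\mathcal P_k\text{ good}).\tag{8}$$
Put $u_I=\Delta_I/|\Delta_I|$. The $u_I$-components of the three difference vectors sum to $|\Delta_I|$. So the three nonnegative quantities (length minus $u_I$-component) sum to at most $\zeta\rho_k$, and in particular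
$$|\gamma(t')-\gamma(t)|-(\gamma(t')-\gamma(t))\cdot u_I\le\zeta\rho_k\qquad(t\le t'\text{ in }I).\tag{9}$$

**Step 5: chords over a whole child point in the direction $u_I$.** The bound (9) is empty for very short chords; this step says which chords are long enough. Suppose moreover that $[t,t']$ contains a child of $I$. It then contains $\tilde t<\tilde t'$ with $|\gamma(\tilde t')-\gamma(\tilde t)|=\rho_{k+1}=\rho_k/4$, namely consecutive division points $t_{i-1},t_i$. Apply (9) to $[t,\tilde t]$, $[\tilde t,\tilde t']$, $[\tilde t',t']$: the vector $w=\gamma(t')-\gamma(t)$ satisfies $w\cdot u_I\ge(\frac14-3\zeta)\rho_k\ge\rho_k/8$. By (9) again, $|w|-w\cdot u_I\le\zeta\rho_k\le8\zeta|w|$. Therefore $\big|\frac w{|w|}-u_I\big|^2=2\big(1-\frac{w\cdot u_I}{|w|}\big)\le16\zeta$, that is,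
$$\Big|\frac w{|w|}-u_I\Big|\le4\sqrt\zeta\qquad\text{if }[t,t']\text{ contains a child of }I.\tag{10}$$

## Tops: total diameter and small-slope graphs

Fix $K\in\mathbb N$ and consider arcs of levels $k\le K$. Write $\hat I$ for the parent of $I$. For good $I$ define $Q(I)$ recursively:

* if $I=[0,1]$ or $\hat I$ is bad, then $Q(I)=I$;
* if $\hat I$ is good and $|u_I-u_{Q(\hat I)}|\le\eta_1$, then $Q(I)=Q(\hat I)$;
* if $\hat I$ is good and $|u_I-u_{Q(\hat I)}|>\eta_1$, then $Q(I)=I$, and $I$ is called *turned*.

A *top* is an arc $Q$ with $Q(Q)=Q$; every $Q(I)$ is a top. Let $R_Q=\{I:Q(I)=Q\}$. All arcs in $R_Q$ are good and satisfy $|u_I-u_Q|\le\eta_1$. If $I\in R_Q$ and $I\neq Q$, then $Q(\hat I)=Q$; going up, we see that every arc $M$ of the tree with $I\subset M\subset Q$ is in $R_Q$. For a segment traversed at constant velocity the only top is $[0,1]$.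

**Lemma 4.** $\sum_{Q\text{ top}}\operatorname{diam}\gamma(Q)\le C_4\mathscr L$ with $C_4=C_4(\epsilon)$, independent of $K$.

*Proof.* There are three kinds of tops. The root, if it is a top, contributes at most $\mathscr L$. Tops with bad parent contribute, by (7), the bound on bad arcs in Step 3, and (6), at most
$$\sum_{k}\sum_{\text{bad }I\in\mathcal P_k}(17\rho_k+4e_m(I))\le\Big(\frac{17m}\xi+4m\Big)\mathscr L.$$

The turned tops must be paid by the length that a curve wastes when it turns. Fix a top $Q$ and let $\mathcal L(Q)$ consist of all arcs $J\notin R_Q$ of level at most $K$ whose parent is in $R_Q$, and all level-$K$ arcs in $R_Q$. This is a partition of $Q$: from $Q$ follow the arcs containing a given parameter downward until they leave $R_Q$ or reach level $K$. It arises from $\{Q\}$ by replacing successively each $I\in R_Q$ of level less than $K$ by its children, and each such replacement increases the sum of the $|\Delta|$'s by $e_1(I)$. So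
$$E_Q:=\sum_{J\in\mathcal L(Q)}|\Delta_J|-|\Delta_Q|=\sum_{I\in R_Q,\ \text{level}<K}e_1(I).$$
The sets $R_Q$ are disjoint for different tops, hence $\sum_QE_Q\le S_K-S_0\le\mathscr L$.

On the other hand $\sum_{J\in\mathcal L(Q)}\Delta_J=\Delta_Q=|\Delta_Q|u_Q$, so
$$E_Q=\sum_{J\in\mathcal L(Q)}\big(|\Delta_J|-\Delta_J\cdot u_Q\big)$$
with nonnegative terms. A turned top $J$ with $Q(\hat J)=Q$ belongs to $\mathcal L(Q)$, and its term is $\frac12|\Delta_J||u_J-u_Q|^2\ge\frac12\eta_1^2|\Delta_J|$. If $J$ has level $k$, then by (8) $\operatorname{diam}\gamma(J)\le4\rho_k\le8|\Delta_J|$. So the turned tops contribute at most $16\eta_1^{-2}\sum_QE_Q\le16\eta_1^{-2}\mathscr L$. $\square$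

**Lemma 5.** For each top $Q$ there is a $\kappa$-Lipschitz $f_Q:\mathbb R\to u_Q^\perp$ whose graph $\{xu_Q+f_Q(x)\}$ contains $\{\gamma(a_I):I\in R_Q\}$.

We want the difference of any two of these points to lie in a narrow cone about $u=u_Q$. By (10) this is clear for differences that span a child of an arc in $R_Q$. But two left endpoints may lie on both sides of a common division point and much closer to each other than any child of the arc containing both; we then pass through the division point.

**Step 1: blocks lie in the cone.** Let $\mathcal C=\{w:|w-(w\cdot u)u|\le\kappa\,w\cdot u\}$, a convex cone. Call $w=\gamma(t')-\gamma(t)$ a *block* if for some $M\in R_Q$ we have $t<t'$ in the closed arc $M$ and either $[t,t']$ contains a child of $M$ or $w=\Delta_M$. By (10) in the first case, trivially in the second, and by $|u_M-u|\le\eta_1$, a block is nonzero and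
$$\Big|\frac w{|w|}-u\Big|\le4\sqrt\zeta+\eta_1=\frac\kappa2\le\frac14.$$
Hence $w\cdot u=|w|\big(1-\frac12|\frac w{|w|}-u|^2\big)\ge|w|/2$. Moreover
$$|w-(w\cdot u)u|\le\big|w-|w|u\big|\le\tfrac\kappa2|w|\le\kappa\,w\cdot u.$$
So $0\ne w\in\mathcal C$ and $w\cdot u>0$.

**Step 2: differences of left endpoints are sums of one or two blocks.** Let $I,I''\in R_Q$ with $a_I<a_{I''}$. Let $M$ be the smallest arc of level at most $K$ containing $a_I$ and $a_{I''}$; since $Q$ contains both, $M\subset Q$. Both $I''$ and $M$ contain $a_{I''}$, so they are nested. As $a_M\le a_I<a_{I''}$, this forces $I''\subsetneq M$. So $M\in R_Q$, $M$ has level less than $K$, and by minimality $a_I,a_{I''}$ lie in distinct children $M',M''$ of $M$, with $M'$ to the left of $M''$. Also $I''\subset M''$.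

If $M'$ and $M''$ are not adjacent, then $[a_I,a_{I''}]$ contains a child of $M$, so the difference is one block.

If they are adjacent, let $z=b_{M'}=a_{M''}$ and treat the two halves separately.

*From $a_I$ to $z$.* $I$ and $M$ both contain $a_I$, so they are nested. If $I\supseteq M$, then $a_I\le a_M\le a_I$, so $a_I=a_M=a_{M'}$ and $[a_I,z]=M'$ is a child of $M$: a block. Otherwise $I\subsetneq M$, so $I\subset M'$. Let $H$ be the smallest arc with $I\subset H\subset M'$ and $b_H=z$; it exists because $M'$ qualifies. If $H=I$, the vector is $\Delta_I$: a block. If $H\ne I$, then $H\in R_Q$ since $I\subset H\subset Q$, and by minimality $I$ lies in a child of $H$ other than the last. So $[a_I,z]$ contains the last child of $H$: a block.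

*From $z$ to $a_{I''}$.* If $a_{I''}=z$ there is nothing to add. Otherwise let $H$ be the smallest arc with $I''\subset H\subset M''$ and $a_H=z$; again $M''$ qualifies. Then $H\ne I''$, $H\in R_Q$, and by minimality $I''$ is not in the first child of $H$. So $[z,a_{I''}]$ contains that child: a block.

**Step 3: interpolation.** By Steps 1 and 2 and convexity of the cone, the difference of any two points of the finite set $\{\gamma(a_I):I\in R_Q\}$ with distinct parameters $a_I$ is, up to sign, in $\mathcal C$ with nonzero $u$-component. Thus the set is the graph of a $\kappa$-Lipschitz function on a finite subset of $\mathbb R$. Interpolate linearly between consecutive points and extend by constants outside the hull. The result is piecewise affine with all slopes of norm at most $\kappa$, hence $\kappa$-Lipschitz. $\square$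

## Assembling the estimate for fixed $\epsilon$: proof of Theorem 2

Fix $A>1$, let $\alpha=\min\{A-1,2\}$, $\tau=\tau_\epsilon=\nu^\perp$, and put
$$\omega=\min\Big\{\frac\delta{16},\frac{A-1}2\Big\},\qquad\eta_2=\min\Big\{\frac{\alpha\epsilon}8,\frac{\omega\epsilon}{512}\Big\}.$$

**Step 1: attach an arc to each ball.** It suffices to bound, independently of $\mathcal F_0$, the sum over an arbitrary finite set $\mathcal F_0\subset\mathcal F$ of balls with $\Gamma\cap B\ne\emptyset$, $2r_B\le\operatorname{diam}\Gamma$ and $\theta^\tau_\Gamma(AB)>\epsilon$. For $B\in\mathcal F_0$ choose $t_B$ with $\gamma(t_B)\in B$ and let $k_B$ be the least $k$ with $4\rho_k\le\omega r_B$. As $4\rho_0\ge8r_B>\omega r_B$, we have $k_B\ge1$, and by minimality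
$$\frac{\omega r_B}{16}<\rho_{k_B}\le\frac{\omega r_B}4.\tag{11}$$
Let $I_B\in\mathcal P_{k_B}$ contain $t_B$. Then $\operatorname{diam}\gamma(I_B)\le4\rho_{k_B}\le\omega r_B$. Since $\gamma(t_B)\in B$ and $1+\omega\le1+\frac{A-1}2<A$, we have $\gamma(I_B)\subset\Gamma\cap AB$. Let $K=\max_{\mathcal F_0}k_B$ in the construction of tops. We split $\mathcal F_0$ into three classes.

**Step 2: balls that are not $\eta_2$-flat.** By Lemma 1 their radii sum to at most $C(n,A,\epsilon)\ell(\Gamma)$.

**Step 3: balls with $I_B$ bad.** Fix a bad $I\in\mathcal P_k$. The balls with $I_B=I$ are disjoint, have $r_B\in[\frac{4\rho_k}\omega,\frac{16\rho_k}\omega)$ by (11), and meet $\gamma(I)$. So they lie in a ball of radius $4\rho_k+\frac{32\rho_k}\omega\le\frac{36\rho_k}\omega$ centered on $\gamma(I)$, and there are at most $9^n$ of them. By the bound on bad arcs, their radii sum over all bad $I$ to at most $9^n\,\frac{16}\omega\,\frac{m\mathscr L}\xi$.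

**Step 4: if $B$ is $\eta_2$-flat and $I_B$ is good, then $B$ is transversal to its top.** Let $Q=Q(I_B)$ and let $v$ be the direction of the line, as in Lemma 2. We want to pass from $v$ to $u_Q$. By (4), $|\nu(B)\cdot v|\ge\epsilon-\frac{2\eta_2}\alpha\ge\frac34\epsilon$. Both endpoints of $\gamma|_{I_B}$ are in $\Gamma\cap AB$, so by Lemma 2 the component of $\Delta_{I_B}$ orthogonal to $v$ has norm at most $2\eta_2r_B$. By (8) and (11), $|\Delta_{I_B}|\ge\rho_{k_B}/2\ge\omega r_B/32$. So the component of $u_{I_B}$ orthogonal to $v$ has norm at most $h:=64\eta_2/\omega\le\epsilon/8$, and $|u_{I_B}\cdot v|\ge\sqrt{1-h^2}\ge1-h$. Hence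
$$|\nu(B)\cdot u_{I_B}|\ge\tfrac34\epsilon(1-h)-h\ge\tfrac34\epsilon-2h\ge\tfrac\epsilon2.$$
As $|u_{I_B}-u_Q|\le\eta_1\le\frac\epsilon4$, we get $|\nu(B)\cdot u_Q|\ge\frac\epsilon4=s$.

**Step 5: apply the graph lemma top by top.** Fix a top $Q$ and consider the balls of Step 4 with $Q(I_B)=Q$. Let $x_B=\gamma(a_{I_B})\cdot u_Q$. By Lemma 5 the point $\gamma(a_{I_B})$ is on the graph of $f_Q$, and it is within $\omega r_B\le\frac\delta{16}r_B$ of $\gamma(t_B)\in B$. Let $D_Q=\frac{16}\omega\operatorname{diam}\gamma(Q)$. By (11), $r_B\le\frac{16}\omega\rho_{k_B}\le\frac{16}\omega\operatorname{diam}\gamma(I_B)\le D_Q$. The points $x_B$ lie in an interval of length $\operatorname{diam}\gamma(Q)\le D_Q$, hence in one of length $D_Q$. Since $\kappa=\epsilon/128\le\epsilon/64$, Lemma 3 applies with $u=u_Q$, $f=f_Q$, $D=D_Q$, and the radii of these balls sum to at most $C(n,\epsilon)D_Q$. Summing over tops, Lemma 4 bounds the total by $C(n,\epsilon)\frac{16}\omega C_4\mathscr L$.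

All bounds are independent of $\mathcal F_0$ and $K$, and $\mathscr L\le2\ell(\Gamma)$. This proves Theorem 2. $\blacksquare$

## One field for every $\epsilon$ in the plane: proof of Theorem 1

The field $\tau_\epsilon$ also serves every larger threshold $\epsilon'\ge\epsilon$, because the sum then has fewer terms, but Theorem 2 says nothing about it for thresholds below $\epsilon$. Taking a limit of $\tau_{2^{-j}}(B)$ as $j\to\infty$ is not possible in general: for $\mathcal F=\{B\}$ all $P(B)$ are empty, the choices are arbitrary, and they may oscillate. What helps is that disagreement among the fields is harmless. If $\tau_i(B)$ and $\tau_j(B)$ are far apart, then every direction $v$ is far from at least one of them. So a flat curve through $B$ is already counted for one of these two fields, whatever $\tau(B)$ is.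

**Step 1: a metric on lines.** For $v,w\in\mathcal L_1$ let $d(v,w)=|\sin\angle(v,w)|$. The difference of the two orthogonal projections is symmetric with trace $0$, and its square has trace $2-2\cos^2\angle(v,w)=2\sin^2\angle(v,w)$. So its eigenvalues are $\pm\sin\angle(v,w)$, and $d$ is the operator norm of the difference. Hence $d$ is a metric, and it makes $\mathcal L_1$ compact. In the plane, $|\nu\cdot v|=d(v,\tau)$ for $\tau=\nu^\perp$, where $v$ also denotes the line spanned by the unit vector $v$. This is where $n=2$ is used.

**Step 2: the field.** Let $\epsilon_j=2^{-j}$ and $\tau_j=\tau_{\epsilon_j}$ for $j\ge1$, from Theorem 2. For $B\in\mathcal F$ put $T_0(B)=\mathcal L_1$ and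
$$T_k(B)=\{v\in\mathcal L_1:\ d(v,\tau_j(B))\le2\epsilon_j\text{ for }1\le j\le k\}.$$
These sets are nested and compact. If all are nonempty, so is their intersection, and we let $\tau(B)$ be in it. Otherwise let $k_0$ be the largest index with $T_{k_0}(B)\ne\emptyset$ and let $\tau(B)\in T_{k_0}(B)$. In all cases,
$$T_k(B)\ne\emptyset\ \Longrightarrow\ \tau(B)\in T_k(B).\tag{12}$$
The map $\tau$ depends on neither $\epsilon$ nor $A$.

**Step 3: each ball counted for $\tau$ is counted for some $\tau_j$.** Fix $A>1$, $\epsilon\in(0,1)$, and choose $k\ge1$ with $5\epsilon_k\le\epsilon$. Let $\Gamma\cap B\neq\emptyset$, $\operatorname{diam}B\le\operatorname{diam}\Gamma$, $\theta^\tau_\Gamma(AB)>\epsilon$, and put $\eta=\alpha\epsilon_k/8$. The balls that are not $\eta$-flat have total diameter at most $C(A,\epsilon)\ell(\Gamma)$ by Lemma 1. If $B$ is $\eta$-flat with direction $v$, then (4) gives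
$$d(v,\tau(B))\ge\theta^\tau_\Gamma(AB)-\tfrac{\epsilon_k}4>4\epsilon_k.$$
Suppose $v\in T_k(B)$. Then also $\tau(B)\in T_k(B)$ by (12), and $d(v,\tau(B))\le d(v,\tau_k(B))+d(\tau_k(B),\tau(B))\le4\epsilon_k$, a contradiction. So $v\notin T_k(B)$: there is $j\in\{1,\dots,k\}$ with $d(v,\tau_j(B))>2\epsilon_j$. The left half of (4), applied to $\tau_j$, gives
$$\theta^{\tau_j}_\Gamma(AB)>2\epsilon_j-\tfrac{\epsilon_k}2\ge\tfrac32\epsilon_j>\epsilon_j.$$
Thus $B$ is counted in Theorem 2 for $\tau_j$ and $\epsilon_j$.

**Step 4: sum.** Summing over $j\le k$,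
$$\sum\operatorname{diam}B\le\Big(C(A,\epsilon)+\sum_{j\le k}C(2,A,\epsilon_j)\Big)\ell(\Gamma),$$
where the sum on the left is over the balls in (1). The constant depends only on $A$ and $\epsilon$. This proves Theorem 1, and the answer to the problem is yes. $\blacksquare$

## Inflation $1$, overlapping discs, and lines in $\mathbb R^3$: proof of Theorem 3

**Part (a): no inflation.** Let $\mathcal F$ be the Ford-type family $D_{p/q}$ treated by hand above: disjoint, in $[0,1]^2$, with $\sum\operatorname{diam}B=\infty$. Without inflation, a curve can touch each disc at its lowest point and then show, inside the disc, a tiny piece in whatever direction contradicts $\tau(B)$.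

Let $\tau$ be any map and $\mathcal F_0\subset\mathcal F$ finite. Start with $[0,1]\times\{0\}$, which meets each $B$ only at $(\frac pq,0)$. For $B\in\mathcal F_0$ of radius $r$ and small $h\in(0,r)$ depending on $B$, do the following. If $\tau(B)$ is within $45^\circ$ of horizontal, add $\{\frac pq\}\times[0,h]$. Otherwise add this segment and the chord $[\frac pq-w,\frac pq+w]\times\{h\}$ of $B$, where $w=\sqrt{2rh-h^2}>h$. All additions lie inside their own disc, and the discs are disjoint. So in the first case $\Gamma\cap B$ is the vertical segment and $\theta^\tau_\Gamma(B)\ge1/\sqrt2$. In the second case the distance from $(\frac pq,0)$ to the ends of the chord is $\sqrt{w^2+h^2}<2w$. So $\operatorname{diam}(\Gamma\cap B)=2w$ is attained by the chord, whose direction makes an angle of more than $45^\circ$ with $\tau(B)$, and again $\theta^\tau_\Gamma(B)\ge1/\sqrt2$.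

Choosing the $h$'s small gives $\mathcal H^1(\Gamma)\le2$. $\Gamma$ is a finite tree, hence the image of a closed path of length at most $4$, so $\ell(\Gamma)\le4$. Also $\operatorname{diam}B\le1\le\operatorname{diam}\Gamma$. The sum in (1) for $\epsilon=\frac12$, $A=1$ is at least $\sum_{\mathcal F_0}\operatorname{diam}B$, which is unbounded as $\mathcal F_0$ varies.

**Part (b): overlapping discs.** Let $\tau$ be any map, let $A\ge1$, and use the discs of generations $0,\dots,N-1$; generation $k$ consists of $4^k$ discs of radius $2^{-k-1}$. We average over horizontal and vertical segments. Choose $\Gamma$ at random: $[0,1]\times\{t\}$ or $\{t\}\times[0,1]$ with probability $\frac12$ each, $t$ uniform in $[0,1]$. For each $B$ at least one of the two orientations makes an angle of at least $45^\circ$ with $\tau(B)$. With that orientation, $\Gamma$ meets the interior of $B$ with probability $2r_B$, and then $\Gamma\cap AB$ is a nondegenerate segment and $\theta^\tau_\Gamma(AB)\ge1/\sqrt2$. Also $\operatorname{diam}B\le1=\operatorname{diam}\Gamma$. The expected sum in (1) for $\epsilon=\frac12$ is at least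
$$\sum_B2r_B\cdot\tfrac12\cdot2r_B=2\sum_Br_B^2=2\sum_{k<N}4^k4^{-k-1}=\frac N2,$$
while $\ell(\Gamma)=1$. So some $\Gamma$ has sum at least $N/2$. Let $N\to\infty$.

**Part (c): lines in $\mathbb R^3$.** The plan is to place balls of many scales so that each cuts the plane $z=0$ in a small disc near its bottom, while most of each scale survives the requirement of disjointness. Random segments in the plane $z=0$ then play the role of the segments in (b).

*Construction.* Fix an integer $M\ge2$ and $N=\lfloor M/2\rfloor$. Choose radii $r_1>r_2>\dots>r_N$ with $r_1\le\frac14$, $1/(4r_i)\in\mathbb N$ and $r_{i+1}\le r_i/(100M)$; for instance $r_1=\frac14$ and $r_{i+1}=r_i/(100M)$. The scale-$i$ points $p$ are the centers of the cells of side $4r_i$ tiling $[0,1]^2$. Associate to $p$ the ball with center $(p,r_i(1-\frac1M))$ and radius $r_i$. It meets the plane $z=0$ in a disc about $p$ of radius $r_i\sqrt{\frac2M-\frac1{M^2}}\ge r_i/\sqrt M$. For $i=1,2,\dots$ successively keep the scale-$i$ balls that are disjoint from all kept larger ones. Balls of equal scale are disjoint, because their centers are at least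 $4r_i$ apart.

*Few balls are lost.* Suppose that a scale-$j$ ball at $p$ meets a scale-$i$ ball at $p_0$, $i<j$. The centers are at distance at most $r_i+r_j$, their heights differ by $(r_i-r_j)(1-\frac1M)$, and $(1-\frac1M)^2\ge1-\frac2M$, so
$$|p-p_0|^2\le(r_i+r_j)^2-(r_i-r_j)^2\big(1-\tfrac1M\big)^2\le4r_ir_j+\tfrac2Mr_i^2\le\tfrac3Mr_i^2.$$
Each scale-$j$ cell lies within $3r_j$ of its center, and $r_i\sqrt{3/M}+3r_j\le2r_i/\sqrt M$, because $3r_j\le\frac{3}{100M}r_i$ and $\sqrt3+0.03<2$. So the cells of the scale-$j$ points lost to one scale-$i$ ball lie in a disc of radius $2r_i/\sqrt M$. Comparing areas, there are at most $\frac{4\pi r_i^2}{16Mr_j^2}$ such points. There are at most $\frac1{16r_i^2}$ scale-$i$ balls and there are $\frac1{16r_j^2}$ scale-$j$ points, so at most a fraction $\frac\pi{4M}$ of the scale-$j$ points is lost for each $i$. Since there are fewer than $N\le M/2$ values of $i$, in total at most a fraction $\frac\pi8<0.4$ is lost. So at each scale the kept balls have $\sum r_B^2\ge\frac{0.6}{16}\ge\frac1{32}$.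

*Random segments.* Let $\tau$ be any line field and $A>1$. Let $\Gamma$ be the segment of length $4$ in $\{z=0\}$ with uniformly random direction $\phi$, with unit vector $u_\phi$, whose midpoint is at an independent uniform offset in $[-1,1]$, perpendicular to $\phi$, from the center of the square.

For each $B$, $\sin\angle(\Gamma,\tau(B))\ge1/\sqrt2$ with probability at least $\frac12$ in $\phi$. Indeed, a unit vector spanning $\tau(B)$ projects to a vector of length at most $1$ in the plane, so its inner product with $u_\phi$ is at most $|\cos(\phi-\phi_0)|$ in absolute value for some $\phi_0$, and $|\cos(\phi-\phi_0)|\le1/\sqrt2$ with probability $\frac12$.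

For each $\phi$, $\Gamma$ meets the open disc of radius $r_B/\sqrt M$ about $p$, and hence $B$, with probability at least $r_B/\sqrt M$. To see this, note that the disc is within $\frac{\sqrt2}2+\frac14<1$ of the center of the square. So the offsets for which the line through $\Gamma$ meets the disc form an interval of length $2r_B/\sqrt M$ inside $[-1,1]$, and the points where they meet are at distance less than $2$ from the midpoint of $\Gamma$, hence on $\Gamma$.

In that event $\Gamma\cap AB$ is a nondegenerate segment and $\theta^\tau_\Gamma(AB)=\sin\angle(\Gamma,\tau(B))$. Also $\operatorname{diam}B\le4=\operatorname{diam}\Gamma$. So the expected sum for $\epsilon=\frac12$ is at least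
$$\sum_B2r_B\cdot\frac12\cdot\frac{r_B}{\sqrt M}\ge\frac N{32\sqrt M}\ge\frac{\sqrt M}{96},$$
using $N\ge M/3$, while $\ell(\Gamma)=4$.

*All $M$ at once.* Put rescaled copies of these families, for $M\to\infty$, into disjoint subcubes of $[0,1]^3$. The ratio of the sum to $\ell(\Gamma)$ is scale invariant, and adding further balls only increases the sum. So for every line field on the union and every $A>1$ the ratio is unbounded, and the union admits no $1$-dimensional coarse $\frac12$-tangent field for any $A>1$. $\blacksquare$
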